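# Minimum feedback arc sets of semi-complete digraphs of bounded cycle rank

## 1. The theorem and what it says

**Theorem 1.** Minimum Feedback Arc Set on $n$-vertex semi-complete digraphs of cycle rank $w$ can be solved in time
$$O\big(2^{11(w+1)}\,n^3\big)$$
if a decomposition witnessing cycle rank $w$ is given. Without one, it can be solved in time
$$O\big((w+1)\,9^{(w+1)4^{w+2}}\,n^3+2^{11(w+1)}\,n^3\big).$$

In both bounds the exponent of $n$ is $3$, whatever $w$ is. So the theorem answers yes to the following question, posed by Seokbeom Kim, O-joung Kwon and Myounghwan Lee in "An FPT algorithm for cycle rank on semi-complete digraphs", arXiv:2606.29336 (2026): is the problem fixed-parameter tractable when parameterized by cycle rank? That is, are there a computable function $f$ and a constant $c$ such that it can be solved in time $f(w)\cdot n^c$? Two known results are quoted along with the question.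

* One can decide in time $O(9^{(w+1)4^{w+2}}\cdot n^2)$ whether an $n$-vertex semi-complete digraph has cycle rank at most $w$.
* The problem can be solved in time $n^{O(w)}$ on $n$-vertex semi-complete digraphs of cycle rank $w$.

We use the first only to remove the assumption that a decomposition is given. The second is not used; in Section 6 we shall see at which point of the argument a bound of that shape falls out, and what is still missing there.

Here are the words in the theorem. A digraph is finite and has no loops, and there is at most one arc in each direction between two vertices.

**Definition (semi-complete).** A digraph $G$ is semi-complete if for every two distinct vertices $u,v$ at least one of the arcs $(u,v)$, $(v,u)$ is present.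

Tournaments are the case of exactly one arc per pair. Another example is the complete digraph, with both arcs for each pair. Induced subgraphs of semi-complete digraphs are semi-complete.

**Definition (cycle rank; Eggan, 1963).** $r(G)=0$ if $G$ is acyclic; $r(G)=1+\min_{v} r(G-v)$ if $G$ is strongly connected and not acyclic; otherwise $r(G)=\max_H r(H)$ over the strong components $H$ of $G$.

A directed triangle has cycle rank $1$, since deleting any vertex leaves an acyclic digraph. The complete digraph on $n$ vertices has cycle rank $n-1$: every deletion leaves the complete digraph on $n-1$ vertices.

**Definition (feedback arc set).** A feedback arc set of $G$ is a set $F$ of arcs such that $G-F$ is acyclic. Minimum Feedback Arc Set asks for the minimum size of such a set.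

The recursion for $r(G)$ can be recorded, and "decomposition" means such a record.

**Definition (decomposition).** A decomposition of depth at most $d$ (where $d\ge 0$) of a nonempty digraph $G$ is the following. If $G$ is a single vertex, it contains no information. If $G$ is strongly connected with at least two vertices, then $d\ge1$, and it names a vertex $v$ and contains a decomposition of $G-v$ of depth at most $d-1$. If $G$ is not strongly connected, it contains a decomposition of depth at most $d$ of each strong component. A decomposition witnessing cycle rank $w$ is one of depth at most $w$.

**Lemma 1.** A nonempty digraph $G$ has a decomposition of depth at most $d$ if and only if $r(G)\le d$.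

**Proof.** Induct on $|V(G)|$. A single vertex has rank $0$ and a decomposition of every depth. If $G$ is strongly connected with at least two vertices, it is not acyclic, so $r(G)\ge 1$. By definition $r(G)\le d$ holds exactly when $d\ge1$ and some $v$ has $r(G-v)\le d-1$; by induction this means that $G-v$ has a decomposition of depth at most $d-1$. If $G$ is not strongly connected, then $r(G)$ is the maximum of the ranks of its strong components (also when $G$ is acyclic: then the components are single vertices and both sides are $0$), and induction applies to each component. $\square$

The named vertex only has to respect the budget $d$; it need not lower the rank of its own component. For instance, let $D_1$ be the complete digraph on three vertices, let $D_2$ have vertices $a,b,c,d$ and arcs $(a,b),(b,c),(c,a),(d,a),(d,b),(c,d)$, and let all arcs go from $D_1$ to $D_2$. Then $D_2$ is strongly connected through $a\to b\to c\to d\to a$, and $r(D_2)=1$, because $D_2-c$ is acyclic. So $r(G)=\max(2,1)=2$. A decomposition of depth $2$ may name $d$ in $D_2$, although $D_2-d$ is a triangle, of rank $1$ again. For this reason we shall always induct on the depth budget and not on the rank.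

## 2. Orderings in place of arc sets

We treat a weighted version, which costs nothing extra: every arc $a$ has a weight $\omega(a)\in[1,W]$, with $W\ge1$, and we minimize the total weight of a feedback arc set. The question is the case $\omega\equiv 1$, $W=1$.

**Definition (cost).** Given an ordering $\pi$ of $V(G)$, an arc $(u,v)$ is backward if $v$ comes before $u$. The cost of $\pi$ is the total weight of its backward arcs.

The backward arcs of an ordering form a feedback arc set. Conversely, if $G-F$ is acyclic, a topological order of $G-F$ has all its backward arcs in $F$. Hence the minimum weight of a feedback arc set equals the minimum cost of an ordering, and from now on we look for an optimal ordering.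

The cost is a sum over pairs of vertices: if $x$ comes before $y$, the pair contributes $\omega(y,x)$ if $(y,x)$ is an arc, and $0$ otherwise. Each contribution lies in $[0,W]$, so reversing the relative order of one pair changes the cost by at most $W$.

## 3. Ranks zero and one by hand

*Rank 0.* A semi-complete acyclic digraph is a transitive tournament: in a topological order $u_1,\dots,u_m$ the arcs are exactly the pairs $(u_i,u_j)$ with $i<j$. The optimum is $0$.

*Rank 1, unit weights.* Every cycle lies in one strong component, so the optimum is the sum of the optima of the strong components. Let $G$ be strongly connected with $G-v$ acyclic, and let $u_1,\dots,u_m$ be the topological order of $G-v$. Take an ordering of $V(G)$ and let $P$ be the set of vertices before $v$. Its cost is at least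
$$c(P)=|\{u\in P:(v,u)\in A(G)\}|+|\{u\notin P,\ u\ne v:(u,v)\in A(G)\}|+|\{(i,j):i<j,\ u_i\notin P,\ u_j\in P\}|,$$
with equality if the vertices before $v$, and those after $v$, are each in topological order. So the optimum is $\min_P c(P)$.

We claim that the minimum is attained by an initial segment. Suppose $P$ is not one, and let $u_j$ be the vertex of $P$ with the largest index; some $u_i\notin P$ has $i<j$. Remove $u_j$ from $P$. The first two terms together increase by at most $1$. The third loses the pairs $(i,j)$ with $u_i\notin P$, of which there is at least one, and gains nothing, because no vertex of $P$ has a larger index. So $c$ does not increase. Repeating this ends at an initial segment. Hence the optimum is $\min_{0\le j\le m}c(\{u_1,\dots,u_j\})$: keep the topological order and scan for the best place for $v$. For the directed triangle $v\to u_1\to u_2\to v$, the values for $j=0,1,2$ are $1,2,1$, and the optimum is $1$.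

In rank one the forced order of $G-v$ survives in some optimal ordering. This suggests a plan for general rank: express the forced order in some form, and insert the deleted vertices into it.

## 4. Interval models

**Definition (interval model).** Let $G$ be semi-complete with $n\ge1$ vertices. An interval model of overlap $k$ assigns to each vertex $v$ integers $s(v)<e(v)$ such that

* the $2n$ numbers $s(v),e(v)$ are exactly $1,\dots,2n$;
* every half-integer $t$ satisfies $s(v)<t<e(v)$ for at most $k$ vertices $v$;
* if $e(u)<s(v)$, then $(v,u)$ is not an arc (hence $(u,v)$ is an arc).

In words: if the interval of $u$ lies entirely to the left of that of $v$, the arc between them is forced to go from left to right; nothing is said about pairs whose intervals meet. For the triangle $v\to u_1\to u_2\to v$, the order of endpoints $s(v)\,s(u_1)\,e(u_1)\,s(u_2)\,e(u_2)\,e(v)$ is a model of overlap $2$; the only disjoint pair is $u_1,u_2$.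

**Lemma 2.** From a decomposition of depth at most $d$ of an $n$-vertex semi-complete digraph $G$ one obtains, in time $O(n^3)$, an interval model of $G$ of overlap at most $d+1$. In particular, a semi-complete digraph of cycle rank $r$ has an interval model of overlap at most $r+1$.

**Proof.** We follow the recursion of the decomposition, by induction on $|V(G)|$, for all $d$ at once.

*One vertex.* Take $s=1$, $e=2$; the overlap is $1\le d+1$.

*$G$ strongly connected, at least two vertices.* Let $v$ be the named vertex. The decomposition of $G-v$ has depth at most $d-1$, so by induction $G-v$ has a model of overlap at most $d$. Shift it by one and let the interval of $v$ start before and end after everything else. The overlap grows by one, to at most $d+1$, and no new disjoint pair arises.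

*$G$ not strongly connected.* The strong components can be ordered $D_1,\dots,D_m$ such that no arc goes from a component to an earlier one. Each $D_i$ comes with a decomposition of depth at most $d$, so by induction it has a model of overlap at most $d+1$. Concatenate these models in the order $D_1,\dots,D_m$. Two vertices in different components get disjoint intervals, and the arc between them goes from the earlier component to the later one, as the third condition demands. No half-integer lies in intervals of two different components, so the overlap is still at most $d+1$.

*Time.* Digraphs treated at the same level of the recursion (after the same number of namings) are vertex-disjoint, so one level costs $O(n^2)$ for computing and ordering strong components. Each naming removes a vertex, so there are at most $n$ levels. The last sentence of the lemma follows from Lemma 1 with $d=r$. $\square$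

It remains to solve the problem on interval models.

**Theorem 2.** Given an $n$-vertex semi-complete digraph with an interval model of overlap $k\ge1$, Minimum Feedback Arc Set can be solved in time $O(2^{11k}n^3)$. With arc weights in $[1,W]$, it can be solved with $n^{O(1)}\cdot2^k(5eW)^{2Wk}$ arithmetic operations.

Fix a model of overlap $k$. For $t\in\{\tfrac12,\tfrac32,\dots,2n+\tfrac12\}$ let
$$L_t=\{v:e(v)<t\},\qquad X_t=\{v:s(v)<t<e(v)\},\qquad R_t=\{v:s(v)>t\}.$$
These three sets partition $V$, and $|X_t|\le k$. For $u\in L_t$ and $v\in R_t$ the only arc between them is $(u,v)$; the pair costs $0$ if $u$ precedes $v$, and at least $1$ otherwise (this is where weights at least $1$ matter).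

A prefix of an ordering is the set of its first $i$ vertices, $0\le i\le n$. For a prefix $P$ write
$$A_t=L_t\setminus P,\qquad B_t=R_t\cap P.$$
These are the vertices on the wrong side: $A_t$ lies to the left of the cut $t$ and yet is missing from $P$; $B_t$ lies to the right of the cut and yet is in $P$. Always
$$P=(L_t\setminus A_t)\cup(X_t\cap P)\cup B_t. \tag{1}$$

## 5. A tournament of rank two that breaks the forced order

The plan suggested by rank one is: assume that some optimal ordering respects the model, meaning that $u$ precedes $v$ whenever $e(u)<s(v)$. If this were true, we would be done quickly. Let $P$ be a prefix of such an ordering, and let $t$ be the largest half-integer with $A_t=\emptyset$ (it exists, as $L_{1/2}=\emptyset$). If $t=2n+\frac12$, then $B_t=\emptyset$ since $R_t=\emptyset$. Otherwise the endpoint $t+\frac12$ equals $e(a)$ for some $a\notin P$; every $v\in R_t$ has $s(v)>e(a)$, so it comes after $a$ and is not in $P$. Again $B_t=\emptyset$. By (1), $P=L_t\cup Y$ with $Y\subseteq X_t$. There are at most $(2n+1)2^k$ such sets, and a dynamic program over them, adding one vertex at a time, would find the optimum.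

The assumption fails at rank two. Let $T$ be the tournament on $a_1,b_1,a_2,b_2,x_1,x_2$ in which $a_1,b_1,a_2,b_2$ is a transitive tournament in this order (arcs from earlier to later), $x_1\to x_2$, and $b_i\to x_j\to a_i$ for all $i,j\in\{1,2\}$.

*Its rank is 2.* Deleting $x_1$ and then $x_2$ leaves an acyclic digraph, and $r$ drops by at most one per deletion in the corresponding decomposition: depth $2$ suffices, so $r(T)\le 2$ by Lemma 1. Also $T$ is strongly connected: $a_1$ reaches $b_1,a_2,b_2$, then $b_1$ reaches both $x_j$, and each $x_j$ reaches $a_1$; each of $a_2,b_2$ reaches $x_1$ through $b_2$. After deleting any one vertex, some $x_j$ and some pair $a_i,b_i$ remain, and $a_i\to b_i\to x_j\to a_i$ is a cycle. So $r(T)\ge2$.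

*Its model.* The decomposition that names $x_1$, then $x_2$, gives the order of endpoints
$$s(x_1)\,s(x_2)\;s(a_1)\,e(a_1)\;s(b_1)\,e(b_1)\;s(a_2)\,e(a_2)\;s(b_2)\,e(b_2)\;e(x_2)\,e(x_1),$$
of overlap $3=r(T)+1$.

*Orderings that respect the model cost at least 4.* They keep $a_1,b_1,a_2,b_2$ in this order. A vertex $x_j$ pays $1$ for each $a_i$ before it and each $b_i$ after it. In the five gaps, from left to right, it pays $2,3,2,3,2$, so at least $2$. Two such vertices pay at least $4$.

*The optimum is 3.* The ordering $b_1,x_1,x_2,a_1,a_2,b_2$ has the backward arcs $(a_1,b_1),(b_2,x_1),(b_2,x_2)$ and no others. The triangles $a_1b_1x_1$, $a_2b_2x_1$, $a_1b_2x_2$ are directed cycles with no common arc, so at least $3$ arcs are needed.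

So every optimal ordering of $T$ inverts a disjoint pair. The prefix $\{b_1\}$ of the ordering above is not of the form $L_t\cup Y$: since $a_1\notin P$ we would need $t<e(a_1)<s(b_1)$, and then $b_1\in R_t$.

Optimal orderings do violate the forced order, then. They do so because a few crossing vertices (here $x_1,x_2$) each gain something from the inversion. But there are at most $k$ crossing vertices at any cut, so the gain is linear in the number of misplaced vertices, while the number of inverted pairs is a product. The next section makes this a bound.

## 6. At each cut, one of the two misplaced sets is small

Put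
$$K=\lfloor Wk\rfloor,\qquad M=\lfloor K+W(K+k-1)\rfloor,\qquad D=M+K+k.$$
For $W=1$ these are $K=k$, $M=3k-1$, $D=5k-1$. Since $W,k\ge1$, we have $1\le K\le M$. From now on $\pi$ is an optimal ordering.

**Lemma 3.** For every prefix $P$ of $\pi$ and every $t$, $\min(|A_t|,|B_t|)\le K$.

**Proof.** Write $A=A_t$, $B=B_t$, $k_1=|X_t\cap P|$, $k_2=|X_t\setminus P|$, so $k_1+k_2\le k$.

**Step 1: repair all inversions across the cut at once.** Let $\pi'$ consist of the four blocks
$$P\setminus B,\qquad A,\qquad B,\qquad (V\setminus P)\setminus A,$$
each internally in the order of $\pi$. In $\pi'$ the set $L_t$ occupies parts of the first two blocks, since $L_t\cap P\subseteq P\setminus B$; the set $R_t$ occupies parts of the last two; $X_t\cap P$ is in the first block and $X_t\setminus P$ in the last.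

**Step 2: compare the costs pair by pair.**

* Pairs inside $L_t$: $L_t\cap P$ precedes $A=L_t\setminus P$ in both orderings, and inside each of these sets the order is kept. Nothing changes. In the same way nothing changes inside $R_t$ (the parts are $B$ and $R_t\setminus P$) and inside $X_t$ (the parts are $X_t\cap P$ and $X_t\setminus P$).
* Pairs between $X_t$ and $L_t$: if one vertex is in $P$ and the other is not, then the one in $P$ comes first in $\pi$, and it does so in $\pi'$ as well, because here the one in $P$ is in the first block and the other in the second or fourth. If both are in $P$, both are in the first block. If neither is in $P$, the pair lies in $A\times(X_t\setminus P)$ and may change.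
* Pairs between $X_t$ and $R_t$: if exactly one vertex is in $P$, it is in the first or third block and the other is in the fourth, so the order is kept. If neither is in $P$, both are in the fourth block. If both are in $P$, the pair lies in $B\times(X_t\cap P)$ and may change.
* Pairs between $L_t$ and $R_t$: in $\pi'$ all of $L_t$ precedes all of $R_t$, so these pairs cost $0$. In $\pi$ the $|A||B|$ pairs of $A\times B$ were inverted, since $B\subseteq P$ and $A\cap P=\emptyset$, and they cost at least $1$ each.

So the cost of $\pi'$ exceeds that of $\pi$ by at most $W(k_2|A|+k_1|B|)-|A||B|$.

**Step 3: use optimality.** The excess is nonnegative, so $|A||B|\le W(k_2|A|+k_1|B|)$, which is the same as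
$$(|A|-Wk_1)(|B|-Wk_2)\le W^2k_1k_2. \tag{2}$$
Suppose $|A|,|B|\ge K+1>Wk$. Then $|A|-Wk_1>W(k-k_1)\ge Wk_2\ge0$, and likewise $|B|-Wk_2>Wk_1\ge0$. The product on the left of (2) is then larger than $Wk_2\cdot Wk_1$, a contradiction. $\square$

The lemma bounds only the smaller of the two sets. A good choice of the cut bounds both.

**Lemma 4.** For every prefix $P$ of $\pi$ there is a $t$ with $|A_t|\le K$ and $|B_t|\le K$.

**Proof.** When $t$ increases by $1$, exactly one endpoint is passed, so $A_t=L_t\setminus P$ grows by at most one vertex and never shrinks. It starts at $A_{1/2}=\emptyset$. Let $t$ be the largest half-integer in the range with $|A_t|\le K$. If $t=2n+\frac12$, then $R_t=\emptyset$, so $B_t=\emptyset$. Otherwise $|A_{t+1}|=K+1$, and Lemma 3 gives $|B_{t+1}|\le K$. Since $A$ has grown, the endpoint $t+\frac12$ is the right end of an interval, so $R_{t+1}=R_t$ and $|B_t|=|B_{t+1}|\le K$. $\square$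

Let us count what we have. By (1) and Lemma 4, every prefix of an optimal ordering is determined by $t$, a set $Y\subseteq X_t$, and sets $A\subseteq L_t$, $B\subseteq R_t$ of at most $K$ vertices each. A dynamic program over all these candidates takes time $n^{O(k)}$ for $W=1$. With $k=w+1$ this has the shape of the quoted $n^{O(w)}$ bound. It is not enough: $A$ and $B$ are small, but they can still be anywhere in $L_t$ and $R_t$, and the number of places is a power of $n$ that grows with $k$. We need to show that the misplaced vertices are close to the cut.

## 7. No vertex is far out of place

We bound how many vertices one vertex can be on the wrong side of. The obvious exchange takes a vertex $u$ and moves it past all the vertices to its left that $\pi$ has placed after it. Each of them pays at least $1$. But on the way $u$ may pass many vertices of $R_t$, each of which may cost $W$, and nothing so far bounds their number. The remedy is to stop the move early, at a point where Lemma 3 controls what has been passed.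

**Lemma 5.** For every vertex $u$:

(a) at most $M$ vertices $v$ satisfy $e(v)<s(u)$ and come after $u$ in $\pi$;

(b) at most $M$ vertices $v$ satisfy $s(v)>e(u)$ and come before $u$ in $\pi$.

**Proof of (a).**

**Step 1: choose the cut and the stopping point.** Let $t=s(u)+\frac12$. Then $u\in X_t$, and $L_t=\{v:e(v)<s(u)\}$, because all endpoints are distinct integers. Let $N$ be the number of vertices of $L_t$ after $u$ in $\pi$. If $N\le K$, we are done, as $K\le M$. Otherwise let $\ell$ be the vertex of $L_t$ with exactly $K$ vertices of $L_t$ after it in $\pi$. The last $K+1$ vertices of $L_t$ are all after $u$, so $\ell$ is after $u$.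

**Step 2: bound the vertices of $R_t$ before $\ell$.** Let $P$ be the prefix of all vertices strictly before $\ell$. Then $A_t=L_t\setminus P$ consists of $\ell$ and the $K$ later vertices of $L_t$, so $|A_t|=K+1$. By Lemma 3, $|B_t|\le K$: at most $K$ vertices of $R_t$ precede $\ell$.

**Step 3: move $u$ to the position immediately after $\ell$.** Only the pairs formed by $u$ and a vertex $x$ after $u$, up to and including $\ell$, change.

* There are $N-K$ such $x$ in $L_t$. Since $e(x)<s(u)$, the only arc is $(x,u)$. It is backward in $\pi$ and no longer backward after the move, so each such pair saves at least $1$.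
* There are at most $K$ such $x$ in $R_t$ by Step 2, and at most $k-1$ in $X_t\setminus\{u\}$. Each such pair adds at most $W$.

Optimality gives $N-K\le W(K+k-1)$. As $N$ is an integer, $N\le M$.

**Proof of (b).** Reverse all arcs (keeping the weights), replace each interval by its mirror image, $s'(v)=2n+1-e(v)$ and $e'(v)=2n+1-s(v)$, and reverse $\pi$. If $e'(u)<s'(v)$, then $e(v)<s(u)$, so $(u,v)$ is not an arc of $G$ and $(v,u)$ is not an arc of the reversed digraph. So this is an interval model, and its overlap is still at most $k$. An arc is backward for an ordering of $G$ exactly when the reversed arc is backward for the reversed ordering, so the reversed $\pi$ is optimal. Part (a) applied here says: at most $M$ vertices $v$ satisfy $e'(v)<s'(u)$, i.e. $s(v)>e(u)$, and come after $u$ in the reversed order, i.e. before $u$ in $\pi$. $\square$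

## 8. The family of candidate prefixes

For each $t$ let $E_t$ be the set of the $D$ vertices of $L_t$ with the largest values $e(\cdot)$ (all of $L_t$ if $|L_t|<D$), and let $S_t$ be the set of the $D$ vertices of $R_t$ with the smallest values $s(\cdot)$ (all of $R_t$ if $|R_t|<D$). These are the vertices next to the cut. Let $\mathcal F$ be the family of all sets
$$(L_t\setminus A)\cup Y\cup B,\qquad t\in\{\tfrac12,\dots,2n+\tfrac12\},\quad A\subseteq E_t,\ |A|\le K,\quad Y\subseteq X_t,\quad B\subseteq S_t,\ |B|\le K.$$
It depends only on the model and on $W$, not on an optimal ordering.

**Lemma 6.** Every prefix of every optimal ordering belongs to $\mathcal F$.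

**Proof.** Let $P$ be a prefix of an optimal ordering $\pi$, and take $t$ from Lemma 4, so that $|A_t|,|B_t|\le K$. By (1), it suffices to show $A_t\subseteq E_t$ and $B_t\subseteq S_t$.

**Step 1: $A_t\subseteq E_t$.** Let $\ell\in A_t$. We count the vertices $v$ that lie between $\ell$ and the cut, in the sense that $e(\ell)<e(v)<t$. All of them lie in $L_t$.

* If $s(v)<e(\ell)$, then $s(v)<e(\ell)+\frac12<e(v)$, so $v\in X_{e(\ell)+1/2}$. There are at most $k$ of these.
* If $s(v)>e(\ell)$ and $v\in P$, then $v$ precedes $\ell\notin P$ in $\pi$. By Lemma 5(b) with $u=\ell$ there are at most $M$ of these.
* If $s(v)>e(\ell)$ and $v\notin P$, then $v\in A_t\setminus\{\ell\}$. There are at most $K-1$ of these.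

The total is at most $M+K+k-1=D-1$. So $\ell$ is among the $D$ vertices of $L_t$ with the largest right ends, that is, $\ell\in E_t$.

**Step 2: $B_t\subseteq S_t$.** Let $z\in B_t$. We count the vertices $v$ with $t<s(v)<s(z)$. All of them lie in $R_t$.

* If $e(v)>s(z)$, then $s(v)<s(z)-\frac12<e(v)$, so $v\in X_{s(z)-1/2}$. There are at most $k$ of these.
* If $e(v)<s(z)$ and $v\notin P$, then $v$ comes after $z\in P$ in $\pi$. By Lemma 5(a) with $u=z$ there are at most $M$ of these.
* If $e(v)<s(z)$ and $v\in P$, then $v\in B_t\setminus\{z\}$. There are at most $K-1$ of these.

Again the total is at most $D-1$, so $z\in S_t$. $\square$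

Note the order of the argument: the bound $|A_t|\le K$ from the block exchange enters the third case, the displacement bound enters the second, and the overlap enters the first. All three are needed to place $\ell$ near the cut.

## 9. Dynamic programming over the candidates

**Proof of Theorem 2.**

**Step 1: the recursion.** Enumerate $\mathcal F$ and process its members by increasing size. We have $\emptyset\in\mathcal F$ (take $t=\frac12$, $A=Y=B=\emptyset$) and $V\in\mathcal F$ (take $t=2n+\frac12$, $A=Y=B=\emptyset$). Put $g(\emptyset)=0$, and for $\emptyset\ne P\in\mathcal F$
$$g(P)=\min_{u\in P,\ P\setminus\{u\}\in\mathcal F}\Big(g(P\setminus\{u\})+\sum_{x\in P\setminus\{u\},\ (u,x)\in A(G)}\omega(u,x)\Big),\qquad \min\emptyset=\infty.$$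

**Step 2: correctness.** We claim that $g(P)$ is the minimum cost of an ordering of $G[P]$ all of whose prefixes lie in $\mathcal F$ ($\infty$ if there is none). This holds for $\emptyset$. If $u$ is the last vertex of an ordering of $P\ne\emptyset$, the backward arcs incident with $u$ are exactly the arcs from $u$ to $P\setminus\{u\}$. So the cost of the ordering is the cost of its restriction to $P\setminus\{u\}$ plus the displayed sum, and the claim follows by induction on $|P|$. Hence $g(V)$ is the cost of some ordering of $G$, or $\infty$; in either case it is at least the optimum. By Lemma 6, all prefixes of an optimal ordering lie in $\mathcal F$, so $g(V)$ is at most the optimum. The two are equal, and backtracking yields an optimal ordering; its backward arcs are an optimal feedback arc set.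

**Step 3: running time for $W=1$.** Here $D=5k-1$. There are $2n+1$ values of $t$, at most $2^k$ sets $Y$, and at most $2^D$ sets $A$ and $2^D$ sets $B$. The number of choices is at most
$$(2n+1)\cdot2^k\cdot2^{2D}=(2n+1)\,2^{11k-2}.$$
Store the sets in a trie of $n$-bit strings, with $O(n)$ time per access; this also removes duplicates. The sets $E_t,X_t,S_t$ are found in $O(n)$ time per value of $t$ by walking along the endpoints, and building one set takes $O(n)$ time. To evaluate $g(P)$ we try at most $n$ vertices $u$, each with one lookup and one sum, in $O(n)$ time; this is $O(n^2)$ per set. The total is $O(2^{11k}n^3)$.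

**Step 4: the number of choices for general $W$.** We have $K\le Wk$, then $M\le Wk+W(Wk+k)\le3W^2k$, and so $D\le3W^2k+Wk+k\le d$ with $d=5W^2k$. For $1\le K\le D$,
$$\sum_{i\le K}\binom Di\le\Big(\frac DK\Big)^K\sum_{i\le K}\binom Di\Big(\frac KD\Big)^i\le\Big(\frac DK\Big)^K\Big(1+\frac KD\Big)^D\le\Big(\frac{eD}K\Big)^K\le\Big(\frac{ed}K\Big)^K.$$
The function $x\mapsto(ed/x)^x$ is increasing on $(0,d]$, because the derivative of its logarithm $x(1+\ln d-\ln x)$ is $\ln d-\ln x\ge0$. As $K\le Wk\le d$,
$$\sum_{i\le K}\binom Di\le\Big(\frac{ed}{Wk}\Big)^{Wk}=(5eW)^{Wk}.$$
This bounds the number of choices of $A$, and also of $B$, for each $t$. So there are at most $(2n+1)\,2^k(5eW)^{2Wk}$ choices in all, and each is handled with $n^{O(1)}$ arithmetic operations. $\square$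

## 10. Finding a decomposition, and the proof of Theorem 1

**Proof of Theorem 1.**

**Step 1: with a decomposition.** A decomposition of depth at most $w$ gives, by Lemma 2, an interval model of overlap at most $w+1$ in time $O(n^3)$. Theorem 2 with $k=w+1$ and unit weights solves the problem in time $O(2^{11(w+1)}n^3)$.

**Step 2: computing $w$.** Run the quoted decision algorithm for the values $0,1,2,\dots$ until it first says yes. This happens at the cycle rank $w$. With $h=9^{(w+1)4^{w+2}}$ the cost is $O((w+1)\,h\,n^2)$.

**Step 3: computing a decomposition of depth at most $w$.** We maintain the invariant that a strong component $C$ reached after $j$ namings satisfies $r(C)\le w-j$. It holds at the start, since the strong components of a digraph have at most its rank. If $|C|\ge2$, then $C$ is strongly connected and not acyclic, so $1\le r(C)\le w-j$. For each $v\in C$ test with the decision algorithm whether $r(C-v)\le w-j-1$. Some $v$ passes, because some $v$ has $r(C-v)=r(C)-1$. Name any $v$ that passes; the strong components of $C-v$ then satisfy the invariant for $j+1$. The depth used is at most $w$.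

The tests for one $C$ cost $O(h|C|^3)$. Components with the same $j$ are disjoint, so each value of $j$ costs $O(hn^3)$ (including the computation of strong components), and there are at most $w+1$ values. The total is $O((w+1)hn^3)$. Now Step 1 applies. $\square$

So $f(w)=(w+1)\,9^{(w+1)4^{w+2}}+2^{11(w+1)}$ and $c=3$ answer the question, up to a constant factor in $f$.

## 11. Pathwidth in place of cycle rank

The algorithm only used an interval model. Such models are path decompositions in another form, and this gives a stronger statement, together with a matching lower bound on the exponent.

**Definition (path decomposition).** A path decomposition of width $p$ of a digraph is a sequence of bags $W_1,\dots,W_N$ with $|W_i|\le p+1$ that covers $V$, such that each vertex occupies a set of consecutive bags and, if the last bag of $u$ is before the first bag of $v$, then $(v,u)$ is not an arc. The (directed) pathwidth is the minimum width. (Some papers use the mirrored convention; reverse the sequence.)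

For the directed triangle $v\to u_1\to u_2\to v$, the bags $\{v,u_1\},\{v,u_2\}$ form a path decomposition of width $1$: the only pair to check is $u_1,u_2$, and $(u_2,u_1)$ is not an arc.

**Theorem 3.**

(a) Minimum Feedback Arc Set is solvable in time $2^{O(p)}n^{O(1)}$ on semi-complete digraphs of pathwidth $p$, with no decomposition given. Since $p\le w$, it is solvable in time $2^{O(w)}n^{O(1)}$ for cycle rank $w$.

(b) Pathwidth is strictly more general: some tournaments have pathwidth at most $1$ and unbounded cycle rank.

(c) Unless ETH fails, there is no $2^{o(w)}n^{O(1)}$-time algorithm for cycle rank $w$, and hence no $2^{o(p)}n^{O(1)}$-time algorithm for pathwidth $p$.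

**Proof of (a).**

**Step 1: from bags to intervals.** Given a path decomposition of width $p$, list for $i=1,\dots,N$ first the starts of all vertices whose first bag is $W_i$, then the ends of all vertices whose last bag is $W_i$. The positions in the list are the numbers $1,\dots,2n$, and $s(v)<e(v)$ for each $v$. While group $i$ is being listed, every active vertex has its first bag at index at most $i$ and its last bag at index at least $i$, so it lies in $W_i$; the overlap is at most $p+1$. If $e(u)<s(v)$, then the last bag of $u$ has a smaller index than the first bag of $v$, because within a group starts come before ends. So $(v,u)$ is not an arc, and we have an interval model.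

**Step 2: from intervals to bags.** Given a model of overlap $k$, use the bags $X_t$ in the order of $t$. The vertex $v$ occupies the consecutive bags from $t=s(v)+\frac12$ to $t=e(v)-\frac12$. If the last bag of $u$ is before the first bag of $v$, then $e(u)-\frac12<s(v)+\frac12$, so $e(u)\le s(v)$, hence $e(u)<s(v)$ and $(v,u)$ is not an arc. The width is at most $k-1$. With Lemma 2 this gives $p\le w$.

**Step 3: the algorithm.** A path decomposition of width $O(p)$ of a semi-complete digraph of pathwidth $p$ can be computed in polynomial time, by the constant-factor approximation of Mi. Pilipczuk, "Computing cutwidth and pathwidth of semi-complete digraphs via degree orderings", STACS 2013. By Step 1 it becomes a model of overlap $O(p)+1$, and Theorem 2 gives time $2^{O(p)}n^{O(1)}$. Since $p\le w$, this is $2^{O(w)}n^{O(1)}$ for cycle rank $w$. (Theorem 1 does not use this citation.) $\square$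

For (b) we need one standard fact about cycle rank.

**Lemma 7.** If $H$ is a nonempty induced subgraph of $G$, then $r(H)\le r(G)$.

**Proof.** Induct on $|V(G)|$. Recall that the rank of a nonempty digraph is always the maximum of the ranks of its strong components. If $G$ is acyclic, so is $H$. If $G$ is not acyclic and not strongly connected, each strong component $C$ of $H$ lies in a strong component $G'$ of $G$ with fewer vertices than $G$, so $r(C)\le r(G')\le r(G)$ by induction; take the maximum over $C$.

Let $G$ be strongly connected and not acyclic, and choose $v$ with $r(G)=1+r(G-v)$. If $v\notin V(H)$, then $H$ is an induced subgraph of $G-v$, and $r(H)\le r(G-v)<r(G)$. If $v\in V(H)$, let $C$ be any strong component of $H$; we show $r(C)\le r(G)$. If $C$ is acyclic, $r(C)=0$. If $v\notin C$, then $C$ is an induced subgraph of $G-v$, and induction gives $r(C)\le r(G-v)$. If $v\in C$ and $C$ is not acyclic, then $r(C)\le1+r(C-v)$ by definition, and $C-v$ is a nonempty induced subgraph of $G-v$, so $r(C)\le1+r(G-v)=r(G)$. $\square$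

**Proof of (b).** Let $T_m$ be the tournament on $v_1,\dots,v_m$ with arcs $(v_i,v_j)$ for $j\ge i+2$ and $(v_{i+1},v_i)$ for all $i$. Everything goes forward, except between consecutive vertices.

*Pathwidth at most 1.* For $m\ge2$, writing $s_i,e_i$ for the endpoints of $v_i$, consider the order
$$s_1\,s_2\,e_1\,s_3\,e_2\,s_4\,e_3\cdots s_m\,e_{m-1}\,e_m.$$
At most two intervals are active at any moment. We have $e_i<s_j$ only if $j\ge i+2$, and then $(v_j,v_i)$ is not an arc. So this is an interval model of overlap at most $2$, and by Step 2 of (a) the pathwidth is at most $1$.

*Cycle rank.* For $m\ge3$, $T_m$ is strongly connected, through the path $v_m\to v_{m-1}\to\dots\to v_1$ and the arc $(v_1,v_m)$. Let $m\ge1$ and delete any vertex $v_i$ from $T_{2m+1}$. Of the $i-1$ vertices before it and the $2m+1-i$ vertices after it, $2m$ in total, one group has at least $m$ members. So $m$ consecutive vertices remain, and they induce a copy of $T_m$. By Lemma 7, $r(T_{2m+1}-v_i)\ge r(T_m)$ for every $i$, hence $r(T_{2m+1})\ge1+r(T_m)$. Starting from $r(T_1)=0$ we get $r(T_{2^j-1})\ge j-1$. $\square$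

## 12. A lower bound under ETH

ETH is the Exponential Time Hypothesis. We use only this consequence: under ETH, Vertex Cover on graphs with $n$ vertices has no $2^{o(n)}$-time algorithm (Impagliazzo, Paturi, Zane, *J. Comput. Syst. Sci.* 63 (2001)). Write $\mathrm{vc}(\Gamma)$ for the minimum size of a vertex cover of $\Gamma$, a set of vertices meeting every edge.

**Proof of Theorem 3(c).** Let $\Gamma$ be a graph with $n$ vertices.

**Step 1: encode vertex cover as feedback arc set.** Let $H$ be the digraph with vertices $v_{\mathrm{in}},v_{\mathrm{out}}$ and arcs $(v_{\mathrm{in}},v_{\mathrm{out}})$ for $v\in V(\Gamma)$, together with the arcs $(u_{\mathrm{out}},v_{\mathrm{in}})$ and $(v_{\mathrm{out}},u_{\mathrm{in}})$ for each edge $uv$. We claim that the minimum feedback arc set of $H$ has size $\mathrm{vc}(\Gamma)$.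

*At most.* Let $Z$ be a vertex cover, and delete the arcs $(v_{\mathrm{in}},v_{\mathrm{out}})$ with $v\in Z$. The only arc leaving $v_{\mathrm{in}}$ goes to $v_{\mathrm{out}}$, and arcs leaving $v_{\mathrm{out}}$ go to $u_{\mathrm{in}}$ with $uv$ an edge. So every cycle of $H$ passes through $v_{\mathrm{in}}v_{\mathrm{out}}u_{\mathrm{in}}u_{\mathrm{out}}$ for some edge $uv$. One of $u,v$ is in $Z$, so the cycle is destroyed.

*At least.* Let $F$ be a feedback arc set. Every cycle through an arc $(u_{\mathrm{out}},v_{\mathrm{in}})$ also uses $(v_{\mathrm{in}},v_{\mathrm{out}})$, the only arc leaving $v_{\mathrm{in}}$. So we may replace $(u_{\mathrm{out}},v_{\mathrm{in}})$ by $(v_{\mathrm{in}},v_{\mathrm{out}})$ in $F$. Doing this for all such arcs gives a feedback arc set of no larger size, of the form $\{(v_{\mathrm{in}},v_{\mathrm{out}}):v\in Z\}$. For each edge $uv$ the cycle $u_{\mathrm{in}}u_{\mathrm{out}}v_{\mathrm{in}}v_{\mathrm{out}}u_{\mathrm{in}}$ must be hit, so $u\in Z$ or $v\in Z$. Hence $|F|\ge|Z|\ge\mathrm{vc}(\Gamma)$.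

**Step 2: make the digraph semi-complete.** Let $q$ be the number of pairs of vertices of $H$ with no arc between them. Form $H'$ by adding both arcs for each such pair. In every ordering each of these pairs contributes exactly one backward arc. So the minimum cost over orderings rises by exactly $q$, and the optimum of $H'$ is $\mathrm{vc}(\Gamma)+q$.

**Step 3: bound the cycle rank of $H'$.** An $N$-vertex digraph, $N\ge1$, has cycle rank at most $N-1$, by induction: a single vertex has rank $0$; if the digraph is strongly connected with $N\ge 2$, the rank is at most $1+(N-2)$; otherwise it is the maximum over smaller components. As $H'$ has $N=2n$ vertices, its cycle rank $w$ is at most $2n-1$.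

**Step 4: conclude.** Suppose there were an algorithm with running time $2^{\gamma(w)}N^{O(1)}$ with $\gamma(w)=o(w)$. For every $\varepsilon>0$ there is a constant $c_\varepsilon$ with $\gamma(w)\le\varepsilon w+c_\varepsilon$ for all $w$, so $\max_{w\le2n-1}\gamma(w)\le2\varepsilon n+c_\varepsilon$; this maximum is $o(n)$. Applied to $H'$, the algorithm would solve Vertex Cover in time $2^{o(n)}$, contradicting ETH. Finally, suppose there were an algorithm with running time $2^{\gamma(p)}n^{O(1)}$, $\gamma(p)=o(p)$, for pathwidth $p$. Since $p\le w$, its exponent is at most $\max_{q\le w}\gamma(q)$, which is $o(w)$ for the same reason, and we are back in the case just excluded. $\square$
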